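# Lusternik–Schnirelmann category of $X\times S^r$: passing from $r$ to $r+1$

Throughout, $I=[0,1]$, and "space" means a connected space having the homotopy type of a CW complex, unless we say otherwise. A map $g:M\to Z$ into a path-connected space is called **null** if it is homotopic to a constant map. Since $Z$ is path-connected, the constant may be prescribed. So if $M$ is a disjoint union of two open sets and $g$ is null on each, then $g$ is null: deform both pieces to the same constant and glue. The map from the empty set is null by convention.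

## 1. Three sets that cover a product of two spheres

Take $p,q\ge 1$, and cover $S^p\times S^q$ by as few open sets as possible, each of which can be contracted to a point inside the whole product (the set may sweep through the rest of the product as it contracts).

Each sphere alone needs two sets. Fix a unit vector $e$ in each sphere. On $S^p$ use the functions
$$T_0(x)=\tfrac12(1+\langle x,e\rangle),\qquad T_1(x)=\tfrac12(1-\langle x,e\rangle),\qquad T_0+T_1=1.$$
The set $\{T_0>0\}$ is $S^p\setminus\{-e\}$ and $\{T_1>0\}$ is $S^p\setminus\{e\}$; both are contractible. On $S^q$ use $M_A=S^q\setminus\{-e\}$ and $M_B=S^q\setminus\{e\}$. Multiplying the two covers gives four sets. We now do it with three. Put $c=\frac15$, $c'=\frac25$, and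
$$A_0=\{T_0>c'\}\times M_A,\quad A_1=\{T_1>c'\}\times M_A,$$
$$B_0=\{T_0>c\}\times M_B,\quad B_1=\{T_1>c,\ T_0<c'\}\times M_B.$$
In each of these sets both projections are null, so the inclusion into $S^p\times S^q$ is null. Moreover $A_0\cap B_1=\varnothing$, because $T_0>c'$ on one and $T_0<c'$ on the other. So the union $A_0\cup B_1$ again has null inclusion, and we have the three sets
$$B_0,\qquad A_0\cup B_1,\qquad A_1 .$$
They cover. If $w\ne -e$, then $w\in M_A$, and one of $T_0(x),T_1(x)$ is at least $\frac12>c'$, so $(x,w)\in A_0\cup A_1$. If $w=-e$, then $w\in M_B$; either $T_0(x)>c$ and $(x,w)\in B_0$, or $T_0(x)\le c<c'$, hence $T_1(x)\ge\frac45>c$ and $(x,w)\in B_1$.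

Notice where $B_0$ was needed: only on the slice $S^p\times\{-e\}$, and there only because $T_0$ is not zero on that slice.

Two sets are not enough. Suppose $S^p\times S^q=U_0\cup U_1$ with null inclusions. Let $a$ and $b$ be the pullbacks of generators of $H^p(S^p)$ and $H^q(S^q)$. Since $U_0$ has null inclusion, $a$ restricts to $0$ on $U_0$ and lifts to $H^*(S^p\times S^q,U_0)$. Likewise $b$ lifts to $H^*(S^p\times S^q,U_1)$. So $a\cup b$ comes from $H^*(S^p\times S^q,U_0\cup U_1)=0$. But $a\cup b\neq0$.

So the factor $S^q$ costs exactly one extra set, whatever $q$ is. For a general $X$ in place of $S^p$, a sphere factor costs at most one extra set, by the same construction. There are spaces $X$ for which $X\times S^r$ needs no more sets than $X$; we take this as known. The question of these notes is: *if the factor $S^r$ is free of charge for $X$, is $S^{r+1}$ free of charge too?*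

## 2. Category and the statements

**Definition 1.** For a path-connected space $Z$, $\operatorname{cat}(Z)\le n$ means that $Z$ has an open cover $U_0,\dots,U_n$ such that every inclusion $U_i\hookrightarrow Z$ is null. The (normalized Lusternik–Schnirelmann) category $\operatorname{cat}(Z)$ is the least such $n$, or $\infty$.

For connected spaces of CW homotopy type this agrees with the Whitehead and Ganea definitions (Cornea–Lupton–Oprea–Tanré, *Lusternik–Schnirelmann Category*, Ch. 1–2). Examples: $\operatorname{cat}(*)=0$; $\operatorname{cat}(S^r)=1$ for $r\ge1$; and $\operatorname{cat}(S^p\times S^q)=2$ by Section 1.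

**Lemma 1.** Let $Z,Z'$ be path-connected.

1. If there are maps $\varphi:Z\to Z'$ and $\psi:Z'\to Z$ with $\psi\varphi\simeq\mathrm{id}_Z$, then $\operatorname{cat}(Z)\le\operatorname{cat}(Z')$. So $\operatorname{cat}$ is a homotopy invariant, and $\operatorname{cat}(X)\le\operatorname{cat}(X\times Z)$ always.
2. If $\operatorname{cat}(Z)\le n$, then any cup product of $n+1$ classes of positive degree in $H^*(Z)$ is zero.

*Proof.* (1) Let $U_0,\dots,U_n$ cover $Z'$ with null inclusions, and put $V_i=\varphi^{-1}(U_i)$. The inclusion $V_i\hookrightarrow Z$ is homotopic to $\psi\varphi|_{V_i}$, which factors as $V_i\to U_i\hookrightarrow Z'\to Z$ and so is null. For the last claim use $x\mapsto(x,z_0)$ and $\mathrm{pr}_1$. (2) As in Section 1: the $i$-th class lifts to $H^*(Z,U_i)$, so the product comes from $H^*(Z,\bigcup U_i)=0$. $\square$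

We also use $\operatorname{cat}(X\times S^r)\le\operatorname{cat}(X)+1$, a case of the product formula $\operatorname{cat}(X\times Y)\le\operatorname{cat}(X)+\operatorname{cat}(Y)$. It will come out of Lemma 2 below. So for finite $\operatorname{cat}(X)$ there are two possibilities: $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)+1$, which is **Ganea's condition**, or $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$.

For many familiar spaces the second possibility never occurs. Suppose $\operatorname{cat}(X)=n$ and some product $a_1\cup\dots\cup a_n$ of positive-degree classes, with field coefficients, is nonzero. With $\sigma$ a generator of $H^r(S^r)$, the class $(a_1\cup\dots\cup a_n)\times\sigma$ is nonzero in $H^*(X\times S^r)\cong H^*(X)\otimes H^*(S^r)$. It is a product of $n+1$ classes of positive degree, so $\operatorname{cat}(X\times S^r)=n+1$ for every $r\ge1$. This covers $X=\mathbb{CP}^n$, for instance: it is covered by its $n+1$ contractible affine charts, and the $n$-th power of the degree-$2$ generator is nonzero. The question concerns spaces for which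 cup products do not detect the category.

**Conjecture (Iwase).** If $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times S^{r+1})=\operatorname{cat}(X)$.

It is stated in Norio Iwase, Donald Stanley and Jeffrey Strom, "Implications of the Ganea Condition", arXiv:math/0410374 (2004). It is true, and more holds.

**Theorem 1.** Let $X$ be a connected space of CW homotopy type, $r\ge1$, $n\ge0$. If $\operatorname{cat}(X\times S^r)\le n$, then $\operatorname{cat}(X\times S^{r+1})\le n$.

**Corollary 1 (Iwase's conjecture).** If $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times S^{r+1})=\operatorname{cat}(X)$.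

*Proof from Theorem 1.* By Lemma 1, $\operatorname{cat}(X\times S^{r+1})\ge\operatorname{cat}(X)$. If $\operatorname{cat}(X)=\infty$ we are done. Otherwise apply Theorem 1 with $n=\operatorname{cat}(X)$. $\square$

**Corollary 2.** The sequence $r\mapsto\operatorname{cat}(X\times S^r)$, $r\ge1$, is non-increasing. If $\operatorname{cat}(X)<\infty$, the set $\{r\ge1:\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)\}$ is either empty or of the form $\{r_0,r_0+1,\dots\}$. So there is a single threshold $r_0(X)\in\{1,2,\dots,\infty\}$, with $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)+1$ exactly for $r<r_0(X)$.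

*Proof from Theorem 1.* The first sentence is Theorem 1 with $n=\operatorname{cat}(X\times S^r)$ when this is finite, and trivial otherwise. The second is Corollary 1. The third follows because only the values $\operatorname{cat}(X)$ and $\operatorname{cat}(X)+1$ can occur. $\square$

## 3. A combination lemma that saves one set

The construction of Section 1 never used that the functions $T_i$ depend on $x$ alone, nor that $M_A$ and $M_B$ are products. This freedom is what we exploit.

**Lemma 2 (combination).** Let $X,Z$ be path-connected and $Q=X\times Z$. Let $T_0,\dots,T_n:Q\to I$ be continuous with $\sum T_i=1$, and let $M_A,M_B\subset Q$ be open with $M_A\cup M_B=Q$, such that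

* (a) $\mathrm{pr}_1|_{\{T_i>0\}}$ is null for every $i$;
* (b) $\mathrm{pr}_2|_{M_A}$ and $\mathrm{pr}_2|_{M_B}$ are null.

Then $\operatorname{cat}(Q)\le n+1$. If moreover

* (c) $T_0=0$ on $Q\setminus M_A$,

then $\operatorname{cat}(Q)\le n$.

*Proof.* Choose $0<c<c'<\frac1{n+1}$ and define open sets
$$A_i=M_A\cap\{T_i>c'\}\quad(0\le i\le n),\qquad B_0=M_B\cap\{T_0>c\},$$
$$B_i=M_B\cap\{T_i>c,\ T_{i-1}<c'\}\quad(1\le i\le n),\qquad B_{n+1}=\varnothing.$$
On each $A_i$ and each $B_i$ both $\mathrm{pr}_1$ and $\mathrm{pr}_2$ are null, by (a) and (b). Running the two null-homotopies simultaneously shows that the inclusion into $Q$ is null. Since $A_i\cap B_{i+1}=\varnothing$ ($T_i>c'$ against $T_i<c'$), the open set $O_i=A_i\cup B_{i+1}$ has null inclusion, for $0\le i\le n$.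

Let $q\in M_A$. Some $T_i(q)\ge\frac1{n+1}>c'$, so $q\in A_i\subset O_i$.

Let $q\notin M_A$; then $q\in M_B$. Let $i$ be the smallest index with $T_i(q)>c$; it exists because some $T_j(q)\ge\frac1{n+1}>c$. If $i\ge1$, then $T_{i-1}(q)\le c<c'$, so $q\in B_i\subset O_{i-1}$. If $i=0$, then $q\in B_0$.

So the $n+2$ sets $B_0,O_0,\dots,O_n$ cover $Q$. Under (c) the case $i=0$ cannot occur, because $T_0(q)=0$ off $M_A$; then the $n+1$ sets $O_0,\dots,O_n$ already cover. $\square$

**The bound $\operatorname{cat}(X\times S^r)\le\operatorname{cat}(X)+1$.** Let $X$ be a CW complex with $\operatorname{cat}(X)=n<\infty$, let $U_0,\dots,U_n$ be a cover with null inclusions, and let $t_i$ be a partition of unity with $\operatorname{supp}t_i\subset U_i$. Put $T_i(x,w)=t_i(x)$, $M_A=X\times(S^r\setminus\{-*\})$, $M_B=X\times(S^r\setminus\{*\})$. Then (a) and (b) hold, and the first half of Lemma 2 applies.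

### Why a slice $X\times\{w_0\}$ cannot be the complement of $M_A$

The first thing one tries is to keep $M_A=X\times(Z\setminus\{w_0\})$ and to arrange, by a clever choice of the $T_i$, that $T_0$ vanishes on the slice $X\times\{w_0\}$. This fails in the case that interests us. Suppose (a) holds and $T_0=0$ on $X\times\{w_0\}$. The sets $V_i=\{x:T_i(x,w_0)>0\}$, $1\le i\le n$, are open and cover $X$. The inclusion $V_i\hookrightarrow X$ is $x\mapsto(x,w_0)\mapsto\mathrm{pr}_1(x,w_0)$, which is null by (a). So $\operatorname{cat}(X)\le n-1$ (and for $n=0$ we get $0=T_0=1$, absurd). When $\operatorname{cat}(X)=n$, the complement of $M_A$ can contain no slice at all: it must bend with $x$.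

The hypothesis $\operatorname{cat}(X\times S^r)\le n$ supplies such a bent slice in $X\times S^r$. The set $U_0$ contracts in particular in the $S^r$-direction. We use this contraction to deform $\mathrm{pr}_2:X\times S^r\to S^r$ to a map $f$ that sends the part where $t_0>0$ to the base point. Then $\{f=-*\}$ plays the role of the slice: $f\simeq\mathrm{pr}_2$ makes $\mathrm{pr}_2$ null off it, and $t_0=0$ on it. We record this for a general second factor $Y$.

**Lemma 3 (extraction).** Let $X,Y$ be path-connected with $X\times Y$ normal, $x_0\in X$, $y_0\in Y$, and $\operatorname{cat}(X\times Y)\le n$. Then there are an open cover $U_0,\dots,U_n$ of $X\times Y$, a partition of unity $t_0,\dots,t_n$ with $\operatorname{supp}t_i\subset U_i$, continuous maps $\alpha_i:U_i\times I\to X$ with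
$$\alpha_i(x,y,0)=x,\qquad\alpha_i(x,y,1)=x_0,$$
and a continuous $H:X\times Y\times I\to Y$ with $H(x,y,0)=y$, such that $f=H(\cdot,\cdot,1)$ satisfies
$$f(x,y)\ne y_0\ \Longrightarrow\ t_0(x,y)=0. \tag{1}$$

*Proof.* Take an open cover with null inclusions, and null-homotopies that end at $(x_0,y_0)$. Their first components are the $\alpha_i$. For $i=0$ let $\beta:U_0\times I\to Y$ be the second component, so $\beta(x,y,0)=y$ and $\beta(x,y,1)=y_0$. By normality there is a partition of unity with $\operatorname{supp}t_i\subset U_i$. Also by normality there is an open $V$ with $\operatorname{supp}t_0\subset V\subset\overline V\subset U_0$, and Urysohn's lemma gives a continuous $\kappa:X\times Y\to I$ with $\kappa=1$ on $\operatorname{supp}t_0$ and $\kappa=0$ off $V$. So $\operatorname{supp}\kappa\subset\overline V\subset U_0$. Define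
$$H(x,y,\lambda)=\beta\bigl(x,y,\lambda\kappa(x,y)\bigr)\ \text{on }U_0,\qquad H(x,y,\lambda)=y\ \text{off }\operatorname{supp}\kappa.$$
The two open sets $U_0$ and $(X\times Y)\setminus\operatorname{supp}\kappa$ cover $X\times Y$, and on the overlap $\kappa=0$, so both formulas give $y$. Hence $H$ is well defined and continuous, and $H(x,y,0)=y$. On $\operatorname{supp}t_0$ we have $\kappa=1$, so $f=\beta(\cdot,\cdot,1)=y_0$. Thus $f(x,y)\neq y_0$ forces $(x,y)\notin\operatorname{supp}t_0$. $\square$

For $Y=S^r$ and $y_0=*$ these data satisfy (a), (b), (c) of Lemma 2 on $X\times S^r$ itself, with $T_i=t_i$, $M_A=\{f\ne-*\}$, $M_B=\{f\neq*\}$: for (b), $\mathrm{pr}_2\simeq f$, and $f$ omits a point on each set; for (c), $f=-*$ implies $f\ne*$, so $t_0=0$ by (1). The task is to push this structure up to $X\times S^{r+1}$.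

### The obstacle at the poles

Write $S^{r+1}$ as the suspension of $S^r$, with points $w=[u,\tau]$, $u\in S^r$, $\tau\in[-1,1]$. The map $f$ suspends without trouble: $(x,[u,\tau])\mapsto[f(x,u),\tau]$. The obvious choice $T_i(x,[u,\tau])=t_i(x,u)$ does not: at $\tau=\pm1$ there is no $u$. Nor can we replace $u$ by $p(w)$ for a map $p:S^{r+1}\to S^r$ that equals $u$ on the equator. The equator bounds a hemisphere, so $p$ would make the identity of $S^r$ null.

What rescues the construction is that (c) needs $T_i=t_i(x,u)$ only near the bent slice $\{f(x,u)=-*,\ \tau=0\}$. Elsewhere we may evaluate $t_i$ at any point $(x,\Theta)$ of the same fiber $\{x\}\times S^r$, since condition (a) holds for whatever continuous $\Theta(x,w)\in S^r$ we insert. And whenever $f(x,u)\ne*$ there is a continuous choice of path in $S^r$ from $u$ to $*$: from $u$ to $f(x,u)$ along $H$, then from $f(x,u)$ to $*$ inside a contraction of $S^r\setminus\{*\}$. So we let $\Theta$ travel from $u$ to $*$ along this path as $w$ leaves the bent slice, and put $\Theta=*$ on the rest, poles included.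

## 4. Proof of Theorem 1

By homotopy invariance assume that $X$ is a CW complex. Since $S^r$ is a finite complex, $X\times S^r$ is a CW complex, hence normal. Fix $*\in S^r\subset\mathbb R^{r+1}$ and $x_0\in X$. Let $\operatorname{cat}(X\times S^r)\le n$.

**Step 1: data from the hypothesis.** The purpose is to obtain $f$. Apply Lemma 3 with $Y=S^r$, $y_0=*$. We get $U_i,t_i,\alpha_i,H,f$ with $H(x,u,0)=u$, $H(x,u,1)=f(x,u)$, and $f(x,u)\ne*\Rightarrow t_0(x,u)=0$.

**Step 2: paths from $u$ to the base point.** The purpose is to move $u$ to $*$ continuously wherever $f(x,u)\ne*$. The space $S^r\setminus\{*\}$ contracts to $-*$, and $S^r$ is path-connected because $r\ge1$. First contracting and then following a fixed path from $-*$ to $*$, we get a continuous $K:(S^r\setminus\{*\})\times I\to S^r$ with $K(z,0)=z$ and $K(z,1)=*$. On $\{(x,u):f(x,u)\ne*\}\times I$ define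
$$\theta(x,u,c)=\begin{cases}H(x,u,2c)&c\le\frac12,\\ K(f(x,u),2c-1)&c\ge\frac12.\end{cases}$$
At $c=\frac12$ both lines give $f(x,u)$, so $\theta$ is continuous. Also $\theta(x,u,0)=u$ and $\theta(x,u,1)=*$.

**Step 3: the suspended map and a gauge of distance from the bent slice.** The purpose is to define on $X\times S^{r+1}$ a map homotopic to $\mathrm{pr}_2$, and a function $m$ that is $1$ exactly on the bent slice and $0$ wherever $u$ or the path of Step 2 is unavailable. Write
$$[u,\tau]=(\sqrt{1-\tau^2}\,u,\tau)\in S^{r+1},\qquad u\in S^r,\ \tau\in[-1,1].$$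
For $|\tau|<1$, $u$ is a continuous function of $w=[u,\tau]$; for $\tau=\pm1$, $w$ does not depend on $u$. Let $d(z)=|z-*|/2$ on $S^r$, so $d(z)=0$ iff $z=*$, and $d(z)=1$ iff $z=-*$. Put
$$m(x,[u,\tau])=\min\{d(f(x,u)),\,1-|\tau|\}\in[0,1],\qquad \tilde F_\lambda(x,[u,\tau])=[H(x,u,\lambda),\tau].$$
At the poles these do not depend on $u$: $m=0$, and $\tilde F_\lambda$ is the same pole. Both are continuous there too, since $m\le1-|\tau|\to0$ and the first component of $\tilde F_\lambda$ has length $\sqrt{1-\tau^2}\to0$, uniformly in the other variables. So $\tilde F_\lambda$ is a homotopy from $\mathrm{pr}_2$ to $\tilde F:=\tilde F_1$, $\tilde F(x,[u,\tau])=[f(x,u),\tau]$.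

**Step 4: the map $\Theta$.** The purpose is to define the point of $S^r$ at which the $t_i$ will be evaluated. Let $\psi:[0,1]\to[0,1]$ be continuous with $\psi=1$ on $[0,\frac14]$ and $\psi=0$ on $[\frac12,1]$. Define $\Theta:X\times S^{r+1}\to S^r$ by
$$\Theta(x,[u,\tau])=\theta\bigl(x,u,\psi(m(x,[u,\tau]))\bigr)\ \text{on }\{m>0\},\qquad\Theta=*\ \text{on }\{m<\tfrac14\}.$$
On the open set $\{m>0\}$ we have $|\tau|<1$ and $f(x,u)\neq*$, so the first formula makes sense and is continuous. On the overlap $0<m<\frac14$ we have $\psi(m)=1$, so the first formula also gives $*$. The two open sets cover, and $\Theta$ is continuous. Where $m\ge\frac12$, $\Theta=u$.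

**Step 5: the hypotheses of Lemma 2.** Take $Z=S^{r+1}$ and
$$T_i(x,w)=t_i(x,\Theta(x,w)),\qquad M_A=\{m<1\},\qquad M_B=\{m>0\}.$$
Then $\sum T_i=1$, the sets $M_A,M_B$ are open, and their union is $X\times S^{r+1}$.

(a) On $\{T_i>0\}$ we have $(x,\Theta(x,w))\in U_i$, and $\lambda\mapsto\alpha_i(x,\Theta(x,w),\lambda)$ is a homotopy from $\mathrm{pr}_1$ to the constant $x_0$.

(b) We have $\mathrm{pr}_2\simeq\tilde F$. On $M_A$ the map $\tilde F$ avoids the point $[-*,0]$: the equality $\tilde F(x,w)=[-*,0]$ would force $\tau=0$ and $f(x,u)=-*$, hence $m=1$. Since $S^{r+1}$ minus a point is contractible, $\mathrm{pr}_2|_{M_A}$ is null. On $M_B$ the map $\tilde F$ takes values in $\{[z,\tau]:z\ne*,\ |\tau|<1\}\cong(S^r\setminus\{*\})\times(-1,1)$, which is contractible, so $\mathrm{pr}_2|_{M_B}$ is null.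

(c) Off $M_A$ we have $m=1$, so $\psi(m)=0$ and $\Theta(x,w)=u$; moreover $f(x,u)\ne*$. By (1), $T_0(x,w)=t_0(x,u)=0$.

Lemma 2 gives $\operatorname{cat}(X\times S^{r+1})\le n$. $\blacksquare$

**The construction for $X=*$, $r=1$, $n=1$.** Here everything can be drawn. Write $u=e^{2\pi is}$ with $|s|\le\frac12$, and $*=1$, i.e. $s=0$. Let $U_0=\{|s|<\frac12\}$, $U_1=\{s\neq0\}$. Let $t_0=1$ for $|s|\le\frac18$, $t_0=0$ for $|s|\ge\frac14$, linear in $|s|$ between, and $t_1=1-t_0$. Take $\beta:s\mapsto(1-\lambda)s$ on $U_0$, and $\kappa=1$ for $|s|\le\frac14$, $\kappa=0$ for $|s|\ge\frac38$, linear in $|s|$ between. Then $f$ is $s\mapsto s(1-\kappa(s))$: it collapses the arc $|s|\le\frac14$, where $t_0$ lives, to $*$, and it is the identity for $|s|\ge\frac38$. The set $\{m>0\}$ in $S^2$ is the open disc $\{|s|>\frac14,\ |\tau|<1\}$, and $\{m=1\}$ is the single point with $s=\pm\frac12$, $\tau=0$. The map $\Theta:S^2\to S^1$ equals $u$ on the part $\{m\ge\frac12\}$ of this disc, slides to $*$ towards the boundary, and is $*$ outside the disc. Near the point $m=1$ we have $\Theta=u$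 near $-*$, where $t_0=0$.

## 5. Joins in the coordinate topology

Since $S^{r+1}\cong S^r*S^0$, it is natural to replace $S^0$ by an arbitrary space $B$, and $S^r$ by a suspension. To keep continuity checks easy, we use a specific topology on joins.

**Definition 2.** For nonempty spaces $P,Q$ (here arbitrary topological spaces) the join $P*Q$ consists of symbols $[p,q,\tau]$, $\tau\in I$, with $q$ forgotten at $\tau=0$ and $p$ forgotten at $\tau=1$. It carries the coordinate topology: the coarsest topology for which $\tau:P*Q\to I$, $p:\{\tau<1\}\to P$ and $q:\{\tau>0\}\to Q$ are continuous with open domains.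

A subbasis is given by the preimages of open sets under $\tau,p,q$. So:

> (J) A map $g:W\to P*Q$ is continuous iff $\tau\circ g$ is continuous, $p\circ g$ is continuous on $\{\tau\circ g<1\}$, and $q\circ g$ is continuous on $\{\tau\circ g>0\}$.

**Definition 3.** For $A\ne\varnothing$, $\Sigma A$ has points $[a,h]$, $h\in I$, with $a$ forgotten at the poles $N$ ($h=0$) and $S$ ($h=1$), and the coarsest topology for which $h$ and $a:\{0<h<1\}\to A$ are continuous with open domains. The analog of (J) holds: a map into $\Sigma A$ is continuous iff its $h$ is continuous and its $a$ is continuous where $0<h<1$.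

For an example, the coordinate join of a point with the discrete space $\mathbb N$ is a cone with points $[q,\tau]$. The neighborhoods of the cone point $\tau=0$ are the sets that contain some $\{\tau<\varepsilon\}$. In the quotient topology the set $\{[q,\tau]:\tau<1/(q+1)\}$ is also open, and it contains no $\{\tau<\varepsilon\}$. So the topologies differ; but not up to homotopy, as the next lemma says.

**Lemma 4.**

1. The identity from $P*Q$ with the quotient topology (from $P\times Q\times I$) to $P*Q$ with the coordinate topology is a homotopy equivalence.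
2. The homotopy type of $P*Q$ depends only on those of $P$ and $Q$.
3. The join is associative up to homeomorphism, $\Sigma A\cong S^0*A$, and $\Sigma S^{r-1}\cong S^r$ for $r\ge1$. Hence $S^r*B\cong\Sigma^{r+1}B$.
4. $\Sigma A$ and $\Sigma A*B$ are path-connected for nonempty $A,B$.

*Proof.* (1) The identity is continuous in the stated direction, because $\tau,p,q$ are continuous in the quotient topology. Let $s(\tau)=\min(1,\max(0,3\tau-1))$ and $j[p,q,\tau]=[p,q,s(\tau)]$, from coordinate to quotient topology. The open sets $\{\tau<\frac13\}$, $\{0<\tau<1\}$, $\{\tau>\frac23\}$ cover. On the first, $s=0$ and $j$ is $p$ followed by the continuous map $P\to P*Q$, $p\mapsto[p,q_0,0]$. On the second, $j$ factors through the continuous map $(p,q,s(\tau))$ into $P\times Q\times I$. On the third, $s=1$ and $j$ is $q$ followed by $q\mapsto[p_0,q,1]$. So $j$ is continuous. Both composites of $j$ with the identity are $[p,q,\tau]\mapsto[p,q,s(\tau)]$, and they are joined to the identity by $[p,q,\tau']$ with $\tau'=(1-\lambda)\tau+\lambda s(\tau)$. In the coordinate topology this is continuous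 by (J): $\tau'<1$ implies $\tau<1$, because $s(1)=1$; and $\tau'>0$ implies $\tau>0$, because $s(0)=0$. In the quotient topology it is continuous because the product of the quotient map $P\times Q\times I\to P*Q$ with $\mathrm{id}_I$ is again a quotient map, $I$ being locally compact.

(2) Maps $P\to P'$ and $Q\to Q'$ induce $[p,q,\tau]\mapsto[p',q',\tau]$, continuous by (J), and homotopies of the maps induce homotopies in the same way. So homotopy equivalences induce homotopy equivalences.

(3) A point of $(P*Q)*R$ has the form $[[p,q,\sigma],\rho,\tau]$. Assign to it the weights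
$$s_1=(1-\tau)(1-\sigma),\qquad s_2=(1-\tau)\sigma,\qquad s_3=\tau,$$
of sum $1$. The point is determined by the weights together with $p$ if $s_1>0$, $q$ if $s_2>0$, $\rho$ if $s_3>0$, and all such data occur. The topology is the coarsest for which the $s_i$ are continuous, and $p,q,\rho$ are continuous on $\{s_1>0\},\{s_2>0\},\{s_3>0\}$. Indeed $s_1$ and $s_2$ are continuous also at $\tau=1$, being at most $1-\tau$; conversely $\tau=s_3$ and, on $\{\tau<1\}$, $\sigma=s_2/(s_1+s_2)$; and $\{\tau<1,\sigma<1\}=\{s_1>0\}$, $\{\tau<1,\sigma>0\}=\{s_2>0\}$. This description is symmetric in the three factors, so $P*(Q*R)$ yields the same space.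

A point of $S^0*A$ is $[\varepsilon,a,t]$ with $\varepsilon\in\{N,S\}$. Send it to $[a,h]$ with $h=t/2$ for $\varepsilon=N$ and $h=1-t/2$ for $\varepsilon=S$. This is a bijection $S^0*A\to\Sigma A$. The function $h$ is continuous where $t<1$, and at $t=1$ because $|h-\frac12|=(1-t)/2$. Conversely $t=1-|2h-1|$, and $\varepsilon$ is locally constant on $\{h\ne\frac12\}=\{t<1\}$. Finally $\{t>0\}=\{0<h<1\}$, so $a$ has the same domain on both sides. Hence it is a homeomorphism.

The map $\Sigma S^{r-1}\to S^r$, $[a,h]\mapsto(\sin(\pi h)\,a,\cos(\pi h))$, is a bijection. It is continuous (at the poles because $\sin(\pi h)\to0$), and its inverse is continuous because $h$ and, for $0<h<1$, $a$ are continuous functions of the image point. Now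
$$S^r*B\cong(S^0*S^{r-1})*B\cong S^0*(S^{r-1}*B)\cong\Sigma(S^{r-1}*B),$$
and repeating this $r$ times gives $S^r*B\cong\Sigma^r(S^0*B)\cong\Sigma^{r+1}B$.

(4) Every point of $\Sigma A$ is joined to a pole by moving $h$, and the poles are joined by $h\mapsto[a_0,h]$. Every point of $\Sigma A*B$ is joined to a point of $\Sigma A=\{\tau=0\}$ by moving $\tau$ to $0$. $\square$

For $P,Q$ of CW homotopy type the quotient join is a double mapping cylinder of spaces of CW homotopy type, so $P*Q$ has CW homotopy type as well. For pointed CW complexes the reduced suspension is homotopy equivalent to the unreduced one, so it makes no difference below which is iterated.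

## 6. From a suspension $\Sigma A$ to the join $\Sigma A*B$

**Theorem 2.** Let $X$ be connected and $A,B$ nonempty, all of CW homotopy type. If $\operatorname{cat}(X\times\Sigma A)\le n$, then $\operatorname{cat}\bigl(X\times(\Sigma A*B)\bigr)\le n$. In particular ($A=S^{r-1}$): if $\operatorname{cat}(X\times S^r)=\operatorname{cat}(X)$, then $\operatorname{cat}(X\times Z)=\operatorname{cat}(X)$ for every $Z$ homotopy equivalent to an $(r+1)$-fold suspension $\Sigma^{r+1}B$.

For $A=S^{r-1}$ and $B=S^0$ the first sentence is Theorem 1.

*Proof.* **Step 1: a normal model.** The purpose is to make Lemma 3 applicable; $X\times\Sigma A$ must be normal. By Milnor (*On spaces having the homotopy type of a CW complex*, Trans. AMS 90 (1959), Thm. 2), $X$ and $A$ are homotopy equivalent to simplicial complexes with the strong (metric) topology. By Lemma 1 and Lemma 4 (with $\Sigma A\cong S^0*A$) we may assume that they are such complexes. The metric topology embeds $A$, through barycentric coordinates, as a bounded subset of a normed space $E$ (the $\ell^1$-space on the vertices). Put $Y=\Sigma A$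 and consider
$$Y\to\mathbb R\times E,\qquad[a,h]\mapsto(h,\,h(1-h)a).$$
It is injective. It is continuous where $0<h<1$, and at the poles because $A$ is bounded. On the image, $h$ is continuous, and $a$ is recovered continuously on $0<h<1$ by dividing by $h(1-h)$. So $Y$ has the subspace topology of the image, and is metrizable. Hence $X\times Y$ is metrizable, and so normal.

**Step 2: data and paths.** The purpose is to obtain $f$ and $\theta$ as in Section 4. Apply Lemma 3 with $y_0=N$: we get $U_i,t_i,\alpha_i,H,f$ with $H_0=\mathrm{pr}_2$, $H_1=f:X\times Y\to Y$, and $f(x,y)\ne N\Rightarrow t_0(x,y)=0$. Let $d:Y\to I$, $d([a,h])=h$. Then $d^{-1}(0)=\{N\}$ and $d^{-1}(1)=\{S\}$. On $Y\setminus\{N\}$ the homotopy $[a,(1-\lambda)h+\lambda]$ pushes every point to $S$; it is continuous because $h>0$ there, and $(1-\lambda)h+\lambda<1$ implies $h<1$, so $a$ is available where needed. Following it by a fixed path from $S$ to $N$ gives a continuous $K:(Y\setminus\{N\})\times I\to Y$ with $K(z,0)=z$, $K(z,1)=N$. As before, on $\{f(x,y)\ne N\}\times I$ set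
$$\theta(x,y,c)=H(x,y,2c)\ \ (c\le\tfrac12),\qquad\theta(x,y,c)=K(f(x,y),2c-1)\ \ (c\ge\tfrac12),$$
so that $\theta$ is continuous, $\theta(x,y,0)=y$, $\theta(x,y,1)=N$.

**Step 3: constructions over $X\times(Y*B)$.** The purpose is to build the analogs of $m$, $\tilde F$, $\Theta$. Put
$$m(x,[y,b,\tau])=\min\{d(f(x,y)),1-\tau\},\qquad\tilde F_\lambda(x,[y,b,\tau])=[H(x,y,\lambda),b,\tau].$$
On $\{\tau<1\}$ the coordinate $y$ is continuous, hence so is $m$; at $\tau=1$ we set $m=0$, and $m\le1-\tau$ gives continuity there. The homotopy $\tilde F_\lambda$ is continuous by (J), since it keeps $\tau$ and $b$ and uses $y$ only for $\tau<1$. It runs from $\mathrm{pr}_2$ to $\tilde F_1$. With $\psi$ as in Section 4 define $\Theta:X\times(Y*B)\to Y$ by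
$$\Theta=\theta(x,y,\psi(m))\ \text{on }\{m>0\},\qquad\Theta=N\ \text{on }\{m<\tfrac14\}.$$
On $\{m>0\}$ we have $\tau<1$ and $f(x,y)\neq N$; on $0<m<\frac14$ both formulas give $N$. So $\Theta$ is continuous.

**Step 4: the hypotheses of Lemma 2.** Take $Z=Y*B$, which is path-connected, and
$$T_i(x,z)=t_i(x,\Theta(x,z)),\qquad M_A=\{m<1\},\qquad M_B=\{m>0\}.$$

(a) On $\{T_i>0\}$ the homotopy $\alpha_i(x,\Theta(x,z),\lambda)$ goes from $\mathrm{pr}_1$ to $x_0$.

(c) Off $M_A$ we have $m=1$, so $\Theta=y$ and $f(x,y)\ne N$; hence $T_0=t_0(x,y)=0$.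

(b) We use $\mathrm{pr}_2\simeq\tilde F_1$.

*On $M_B$.* Here $\tilde F_1$ takes values in $\{[y,b,\tau]:y\ne N,\ \tau<1\}$. The homotopy $[y,b,(1-\lambda)\tau]$ is continuous by (J), since $(1-\lambda)\tau>0$ implies $\tau>0$. It ends in $Y\setminus\{N\}$, which is pushed to $S$ as in Step 2. So $\mathrm{pr}_2|_{M_B}$ is null.

*On $M_A$.* Let $S$ also denote the point of $Y*B$ with $\tau=0$, $y=S$. If $\tilde F_1(x,[y,b,\tau])=S$, then $\tau=0$ and $f(x,y)=S$, so $m=1$. Hence $\tilde F_1(M_A)\subset R=(Y*B)\setminus\{S\}$, and it is enough to show that the inclusion $R\hookrightarrow Y*B$ is null. In the coordinates $(d,\tau)$, $d=d(y)$, we push radially away from the corner $(1,0)$. On $R$ put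
$$\mu=\max(1-d,\tau),\qquad k=\frac1\mu-1\ge0.$$
At $\tau=1$ we have $\mu=1$ whatever $d$ is. The function $\mu$ is continuous where $\tau<1$, and at $\tau=1$ because $\tau\le\mu\le1$. It is positive on $R$: $\mu=0$ would mean $d=1$ and $\tau=0$. So $k$ is continuous on $R$. For $0\le\lambda\le1$ let
$$d_\lambda=1-(1+\lambda k)(1-d),\qquad\tau_\lambda=(1+\lambda k)\tau,$$
keeping $a$ and $b$. Since $(1+\lambda k)\mu\le(1+k)\mu=1$, both $1-d_\lambda$ and $\tau_\lambda$ lie in $[0,1]$. We check continuity with (J) and its analog for $Y=\Sigma A$: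

* $\tau_\lambda$ is continuous on $R\times I$.
* If $\tau=1$, then $k=0$ and $\tau_\lambda=1$. So $\tau_\lambda<1$ implies $\tau<1$, where $y$ is available and $d_\lambda$ is continuous.
* If $d=1$, then $d_\lambda=1$. If $d=0$, then $\mu=1$, $k=0$ and $d_\lambda=0$. So $0<d_\lambda<1$ implies $0<d<1$, where $a$ is available.
* $\tau_\lambda>0$ iff $\tau>0$, where $b$ is available.

So this is a homotopy on $R$. At $\lambda=1$ we have $\max(1-d_1,\tau_1)=(1+k)\mu=1$, so either $d_1=0$ or $\tau_1=1$. The homotopy ends in $\{y=N\}\cup\{\tau=1\}=\{[N,b,\tau]:b\in B,\ \tau\in I\}$. This set contracts to $N$ by $[N,b,(1-\lambda)\tau]$, continuous by (J). So $\mathrm{pr}_2|_{M_A}$ is null.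

Lemma 2 gives the first claim.

**Step 5: the second claim.** Here we specialize. If $\operatorname{cat}(X)=\infty$, then $\operatorname{cat}(X\times Z)\ge\operatorname{cat}(X)=\infty$. Otherwise take $n=\operatorname{cat}(X)$ and $A=S^{r-1}$, so $\Sigma A\cong S^r$ and $\Sigma A*B\cong S^r*B\cong\Sigma^{r+1}B\simeq Z$ by Lemma 4. Then $\operatorname{cat}(X\times Z)\le\operatorname{cat}(X)$, and $\ge$ always holds by Lemma 1. $\blacksquare$

## 7. The circle: one suspension suffices

For $r=1$, Theorem 2 reaches double suspensions $\Sigma^2B$. On the circle we can lift to $\mathbb R$, and this saves a suspension. The suspension coordinate $\tau$ of $\Sigma B$ itself will parametrize a long path in the circle. At the two ends of the path no coordinate $b$ is involved, so there is no trouble at the poles and no need for $\Theta$.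

**Theorem 3.** Let $X$ be connected of CW homotopy type. If $\operatorname{cat}(X\times S^1)\le n$, then $\operatorname{cat}(X\times\Sigma B)\le n$ for every nonempty $B$ of CW homotopy type. The hypothesis is the case $B=S^0$. Hence $\operatorname{cat}(X\times S^1)=\operatorname{cat}(X)$ if and only if $\operatorname{cat}(X\times\Sigma B)=\operatorname{cat}(X)$ for all such $B$.

*Proof.* Take $X$ a CW complex, $S^1=\mathbb R/\mathbb Z$, and let $t_i,\alpha_i,H,f$ be as in Lemma 3 with $Y=S^1$ and $y_0=0$.

**Step 1: lifting to the line.** The purpose is to replace $f$ by a real-valued function that stays within bounded distance of $u$. By the homotopy lifting property of $\mathbb R\to\mathbb R/\mathbb Z$, the map $(x,u,\lambda)\mapsto H(x,u\bmod\mathbb Z,\lambda)$ on $X\times\mathbb R\times I$ has a unique lift $\tilde H:X\times\mathbb R\times I\to\mathbb R$ with $\tilde H(x,u,0)=u$. Both $\tilde H(x,u+1,\lambda)$ and $\tilde H(x,u,\lambda)+1$ lift the same homotopy and start at $u+1$, so they are equal. Let $\tilde f=\tilde H(\cdot,\cdot,1)$. Then $\tilde f(x,u)-u$ is $1$-periodic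 in $u$, so it is a continuous function on $X\times S^1$ (the map $X\times\mathbb R\to X\times S^1$ is an open surjection). Since $S^1$ is compact,
$$\nu(x)=\max_u|\tilde f(x,u)-u|$$
is finite and continuous: $\{\nu>a\}$ is the projection of an open set, and $\{\nu<a\}$ is open by the tube lemma. By (1),
$$\tilde f(x,u)\notin\mathbb Z\ \Longrightarrow\ t_0(x,u\bmod\mathbb Z)=0. \tag{2}$$

**Step 2: a path long enough that $\tilde f$ crosses $[0,1]$.** The purpose is to reparametrize $\tau\in I$. Put
$$u(x,\tau)=-\nu(x)+\tau(1+2\nu(x)),\qquad g(x,\tau)=\min\{1,\max\{0,\tilde f(x,u(x,\tau))\}\}.$$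
As $\tau$ runs from $0$ to $1$, $u(x,\tau)$ runs from $-\nu(x)$ to $1+\nu(x)$. By the definition of $\nu$, $\tilde f(x,-\nu(x))\le0$ and $\tilde f(x,1+\nu(x))\ge1$. So
$$g(x,0)=0,\qquad g(x,1)=1. \tag{3}$$
If $0<g(x,\tau)<1$, then $\tilde f(x,u(x,\tau))\in(0,1)$, and by (2) $t_0(x,u(x,\tau)\bmod\mathbb Z)=0$.

**Step 3: the hypotheses of Lemma 2.** On $X\times\Sigma B$, with points $(x,[b,\tau])$, put
$$T_i=t_i(x,u(x,\tau)\bmod\mathbb Z),\qquad M_A=\{g\ne\tfrac12\},\qquad M_B=\{0<g<1\}.$$
The functions $T_i$ and $g$ do not involve $b$, so they are well defined and continuous. The sets $M_A,M_B$ are open and cover, and $\Sigma B$ is path-connected.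

(a) On $\{T_i>0\}$ the homotopy $\alpha_i(x,u(x,\tau)\bmod\mathbb Z,\lambda)$ goes from $\mathrm{pr}_1$ to $x_0$.

(c) Off $M_A$ we have $g=\frac12$, so $T_0=0$ by Step 2.

(b) The homotopy $[b,(1-\lambda)\tau+\lambda g(x,\tau)]$ deforms $\mathrm{pr}_2$ to $F(x,[b,\tau])=[b,g(x,\tau)]$. By (3), $(1-\lambda)\tau+\lambda g$ equals $0$ when $\tau=0$ and $1$ when $\tau=1$. So whenever it lies strictly between $0$ and $1$ we have $0<\tau<1$, and $b$ is available; the homotopy is continuous. The image $F(M_A)$ lies in the disjoint union of the open cones $\{\tau<\frac12\}$ and $\{\tau>\frac12\}$. Each is contractible, by moving $\tau$ linearly to $0$, respectively to $1$. So $F$ is null on each of the disjoint open sets $\{g<\frac12\}$ and $\{g>\frac12\}$, and hence on their union $M_A$. The image $F(M_B)$ lies in $\{0<\tau<1\}$, whose inclusion into $\Sigma B$ is null by $[b,(1-\lambda)\tau]$. So $\mathrm{pr}_2$ is null on $M_A$ and on $M_B$.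

Lemma 2 gives $\operatorname{cat}(X\times\Sigma B)\le n$.

**Step 4: the equivalence.** It remains to prove the last sentences. By Lemma 4, $\Sigma S^0\cong S^1$, so the hypothesis is the case $B=S^0$, and "if" is clear. For "only if", let $\operatorname{cat}(X\times S^1)=\operatorname{cat}(X)$. If $\operatorname{cat}(X)=\infty$, the claim follows from $\operatorname{cat}(X\times\Sigma B)\ge\operatorname{cat}(X)$. Otherwise take $n=\operatorname{cat}(X)$ and combine with the same inequality. $\blacksquare$

**Remark.** We make no claim on whether $\Sigma^{r+1}B$ in Theorem 2 can be replaced by $\Sigma^rB$ when $r\ge2$ and $B$ is arbitrary. For $B=S^j$, $j\ge0$, it can: $\Sigma^rS^j\cong S^{r+j}$, and one iterates Theorem 1.
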